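# Square roots of $-7l$ and the sextic factors of the Hasse invariant of $E_7$

## 1. An endomorphism of degree $7l$ attached to a twisted pair

Fix a prime $l>7$ and put $k=\overline{\mathbb F}_l$. Let $E/k$ be a supersingular elliptic curve, let $F:E\to E^{(l)}$ be the $l$-power Frobenius and $V=\hat F:E^{(l)}\to E$ its dual, so that $VF=[l]$. Let $C\subset E$ be a subgroup of order $7$, and write $C^{(l)}=F(C)$. From the pair $(E,C)$ we can make two new pairs of the same kind:

- the Frobenius twist $(E^{(l)},C^{(l)})$;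
- the Fricke transform $w(E,C)=(E/C,\;E[7]/C)$.

Suppose that these two pairs happen to be isomorphic. Compose the quotient map with the isomorphism to get $\lambda:E\to E/C\cong E^{(l)}$, and then come back to $E$ by $V$:
$$\mu=V\lambda\in\mathrm{End}(E).$$
This $\mu$ has degree $7l$. It kills $C$, and since $\lambda(E[7])=F(C)$, it maps $E[7]$ onto $VF(C)=lC=C$. So $\mu^2$ kills $E[7]$ and is divisible by $7$. Because $E$ is supersingular, $\mu^2$ is also divisible by $l$. By degrees, $\mu^2=7l\,u$ with $u$ an automorphism, and we shall prove that always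
$$\mu^2=-7l .$$
Conversely, a square root $\mu$ of $-7l$ in $\mathrm{End}(E)$ determines $C$ (as $\ker\mu\cap E[7]$) and gives back the isomorphism of the two pairs. Square roots of $-7l$ in endomorphism rings are counted by class numbers of orders in $\mathbb Q(\sqrt{-7l})$.

What this is for: the pairs $(E,C)$ are coded by one nonzero parameter $z$, on which $w$ acts by $z\mapsto 49/z$. The coincidence $(E^{(l)},C^{(l)})\cong w(E,C)$ then reads $z^l=49/z$, and the supersingular solutions of this equation correspond, two at a time and with a few exceptions, to the irreducible factors of a special sextic shape of a Hasse invariant. The construction above turns a factor-counting problem into a class number.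

## 2. The polynomials $f_7(x,t)$ and the theorem

The Tate normal form for a point of order $7$ is
$$E_7(a):\ Y^2+(1+a-a^2)XY+(a^2-a^3)Y=X^3+(a^2-a^3)X^2,$$
on which $(0,0)$ has order $7$. Throughout put $q(x)=x^3-8x^2+5x+1$. The $j$-invariant of $E_7(a)$ is
$$j_7(a)=\frac{(a^2-a+1)^3(a^6-11a^5+30a^4-15a^3-10a^2+5a+1)^3}{a^7(a-1)^7q(a)},$$
and its Hasse invariant in characteristic $l$ is the value at $x=a$ of
$$\begin{aligned}
\hat H_{7,l}(x) &= (x^2-x+1)^r(x^6-11x^5+30x^4-15x^3-10x^2+5x+1)^r\\
&\ \times (x^{12}-18x^{11}+117x^{10}-354x^9+570x^8-486x^7+273x^6-222x^5+174x^4-46x^3-15x^2+6x+1)^s\\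
&\ \times x^{7n_l}(x-1)^{7n_l}q(x)^{n_l}J_l(j_7(x)) \in \mathbb{F}_l[x],
\end{aligned}$$
where $r=\tfrac12\left(1-\left(\tfrac{-3}{l}\right)\right)$, $s=\tfrac12\left(1-\left(\tfrac{-4}{l}\right)\right)$, $n_l=\lfloor l/12\rfloor$ and
$$J_l(t)\equiv \sum_{i=0}^{n_l}\binom{2n_l+s}{2i+s}\binom{2n_l-2i}{n_l-i}(-432)^{n_l-i}(t-1728)^i \pmod l.$$
All we use of this is its meaning: for $a\in k$ with $E_7(a)$ nonsingular, $\hat H_{7,l}(a)=0$ exactly when $E_7(a)$ is supersingular. We then call $a$ supersingular. (The explicit formula enters only in the example of Section 3 and in the degree count of Section 11.)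

It is known that if $l\equiv2,4\pmod7$, the irreducible factors of $\hat H_{7,l}$ over $\mathbb F_l$ are $x^2-x+1$ or sextics, and if $l\equiv3,5\pmod7$, they are $x^2-x+1$, cubics or sextics. Among the sextics one singles out those of the form
$$\begin{aligned}
f_7(x,t)&=x^6-(3+t) x^5+(6+9 t) x^4-(7+13 t) x^3+(6+4 t) x^2+(-3+t) x +1\\
& = (x^2 - x + 1)^3 - t\, x(x - 1)q(x), \qquad t \in \mathbb{F}_l,
\end{aligned}$$
and asks how many there are. Let $N_6$ be the number of distinct irreducible factors of $\hat H_{7,l}$ over $\mathbb F_l$ of the form $f_7(x,t)$ with $t\in\mathbb F_l$. A conjecture in Patrick Morton, "The Hasse invariant of the Tate normal form $E_7$ and the supersingular polynomial for the Fricke group $\Gamma_0^*(7)$", arXiv:2206.09801 (2022), predicts $N_6$ in terms of the class number $h(-7l)$ of $\mathbb Q(\sqrt{-7l})$. It is true, and these notes prove it.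

Put
$$\varepsilon_3=\tfrac12\left(1-\left(\tfrac{-3}{l}\right)\right),\qquad \varepsilon_7=\tfrac12\left(1-\left(\tfrac{l}{7}\right)\right).$$
So $\varepsilon_3=1$ if $l\equiv2\pmod3$ and $\varepsilon_3=0$ otherwise. The squares mod $7$ are $1,2,4$, so $\varepsilon_7=0$ for $l\equiv2,4\pmod 7$ and $\varepsilon_7=1$ for $l\equiv3,5\pmod7$.

**Definition.** An order $O$ in an imaginary quadratic field is a subring that is a lattice of rank $2$, and $\mathrm{Pic}(O)$ is the finite group of invertible fractional $O$-ideals modulo principal ones. For squarefree $m>3$ let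
$$\Sigma_m=\sum_{O}|\mathrm{Pic}(O)|,$$
the sum being over the orders $O\supseteq\mathbb Z[\sqrt{-m}]$ of $\mathbb Q(\sqrt{-m})$.

There are at most two such orders, since $\mathbb Z[\sqrt{-m}]$ has index $1$ or $2$ in the maximal order. For instance $-77\equiv 3\pmod 4$, so $\mathbb Z[\sqrt{-77}]$ is maximal and $\Sigma_{77}=h(-77)$.

**Theorem 1.** Let $l>7$ be a prime with $l\equiv2,3,4,5\pmod7$. Then
$$N_6=\tfrac14\Sigma_{7l}-\varepsilon_7-\varepsilon_3,$$
and $\Sigma_{7l}=2h(-7l),\ 4h(-7l),\ h(-7l)$ for $l\equiv1\pmod 8$, $l\equiv5\pmod8$, $l\equiv3\pmod4$ respectively. Explicitly: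

A) If $l\equiv2,4\pmod7$, then $N_6$ equals $\tfrac12h(-7l)-\tfrac12\left(1-\left(\tfrac{-3}{l}\right)\right)$, $\ h(-7l)-\tfrac12\left(1-\left(\tfrac{-3}{l}\right)\right)$, $\ \tfrac14h(-7l)-\tfrac12\left(1-\left(\tfrac{-3}{l}\right)\right)$ in these three cases.

B) If $l\equiv3,5\pmod7$, then $N_6$ equals $\tfrac12h(-7l)-\tfrac12\left(3-\left(\tfrac{-3}{l}\right)\right)$, $\ h(-7l)-\tfrac12\left(3-\left(\tfrac{-3}{l}\right)\right)$, $\ \tfrac14h(-7l)-\tfrac12\left(3-\left(\tfrac{-3}{l}\right)\right)$ in these three cases.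

The explicit forms are the first formula rewritten, since $1+\varepsilon_3=\tfrac12\left(3-\left(\tfrac{-3}{l}\right)\right)$. A second theorem, stated and proved in Section 11, gives the factorization type of $\hat H_{7,l}$ for every prime $l>7$.

## 3. The prime $l=11$ by hand

Here $11\equiv4\pmod7$, $11\equiv3\pmod4$, $11\equiv 2\pmod 3$, so Theorem 1 predicts $N_6=\frac14h(-77)-1$.

To find $h(-77)$, count reduced forms $(A,2\beta,c)$ of discriminant $-308$: we need $Ac=77+\beta^2$ and $2|\beta|\le A\le c$, hence $A\le\sqrt{308/3}<11$ and $|\beta|\le5$. For $\beta=0$ we get $(1,0,77)$ and $(7,0,11)$. For $|\beta|=1$, $Ac=78$ gives $(2,2,39)$, $(3,\pm2,26)$, $(6,\pm2,13)$. For $|\beta|=2$, $Ac=81$ gives $(9,4,9)$. For $|\beta|=3,4,5$, $Ac=86,93,102$ have no factorization with $2|\beta|\le A\le c$. The total is $8$, so the prediction is $N_6=1$.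

On the other side $n_{11}=0$, $r=s=1$ and $J_{11}=1$. Reducing mod $11$, $\hat H_{7,11}$ is the product of $x^2-x+1$, the sextic $x^6+8x^4+7x^3+x^2+5x+1$ and
$$x^{12}+4x^{11}+7x^{10}+9x^9+9x^8+9x^7+9x^6+9x^5+9x^4+9x^3+7x^2+6x+1 .$$
The last polynomial equals
$$(x^6+6x^5+2x^4+3x^2+10x+1)(x^6+9x^5+6x^4+10x^3+7x+1),$$
as one checks by multiplying out mod $11$ (for example, the coefficient of $x^{10}$ is $6+54+2=62\equiv7$, that of $x^6$ is $1+42+18+90+1=152\equiv9$). By the known result the irreducible factors are $x^2-x+1$ or sextics. The three sextics have $x^5$-coefficients $0,6,9$, different from $-3$, so none of them is $(x^2-x+1)^3$, and all three are irreducible.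

Which are of the form $f_7(x,t)$? The $x^5$-coefficient $-(3+t)$ determines $t$. For the first sextic $t=8$, but then $6+9t=78\equiv1\ne8$. For the third $t=10$, but $6+9t=96\equiv8\neq6$. For the second $t=2$, and $f_7(x,2)=x^6-5x^5+24x^4-33x^3+14x^2-x+1$ is indeed the second sextic mod $11$. So $N_6=1$, as predicted.

## 4. Facts about supersingular curves

We write "ss" for supersingular. For $\alpha\in\mathrm{End}(E)$ write $\mathrm{tr}\,\alpha=\alpha+\hat\alpha\in\mathbb Z$ and $\deg\alpha=\alpha\hat\alpha$. Recall that an isogeny killing $E[n]$ with $l\nmid n$ is of the form $n\eta$, and that two separable isogenies from $E$ with the same kernel differ by an isomorphism of targets.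

**(i)** In characteristic $l>3$, $\mathrm{Aut}(E)$ is cyclic of order $2$, $4$ or $6$. If $1\ne\alpha\in\mathrm{Aut}(E)$, then $0<\deg(\alpha-1)=(\alpha-1)(\hat\alpha-1)=2-\mathrm{tr}\,\alpha\le4$. If $\alpha$ has order $3$, then $\mathrm{tr}\,\alpha=-1$ and $\deg(\alpha-1)=3$.

In particular an automorphism $\alpha\ne 1$ never fixes a point of order $7$.

**(ii)** If $E/k$ is ss, then $E[l](k)=0$, and $\mathrm{End}^0(E)=\mathrm{End}(E)\otimes\mathbb Q$ is the quaternion algebra ramified at $l$ and $\infty$. An isogeny from $E$ of degree $l^nm$ with $l\nmid m$ has a kernel on points of order prime to $l$, so it has separable degree $m$, and inseparable degree $l^n$, and it factors as (separable of degree $m$)$\,\circ F^n$. In particular $F$ and $V$ are injective on points, and $[l^n]=\theta F^{2n}$ with $\theta$ an isomorphism. All ss curves over $k$ are isogenous.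

**(iii)** If $\alpha\in\mathrm{End}(E)$ generates an imaginary quadratic field $K$, then $E$ is ss if and only if $l$ does not split in $K$. Indeed, if $E$ is ordinary, $\mathrm{End}(E)$ acts on the rank-one étale $l$-adic Tate module, so $K\hookrightarrow\mathbb Q_l$ and $l$ splits. If $E$ is ss, $\mathrm{End}^0(E)\otimes\mathbb Q_l$ is a division algebra, so its commutative subalgebra $K\otimes\mathbb Q_l$ is a field and $l$ does not split.

**(iv)** If $\mu\in\mathrm{End}(E)$ and $n=\deg\mu$ is not a square, then $\mu^2\ne n$. Otherwise $\mu^2=\hat\mu\mu$, so $\hat\mu=\mu$ and $2\mu=\mu+\hat\mu\in\mathbb Z$. Then $4n=(2\mu)^2$ is the square of an integer, so $n$ is a square, a contradiction.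

## 5. Points of order $7$ and the parameter $a$; subgroups and the parameter $z$

Let $\Omega$ be an algebraically closed field of characteristic $l$. For an elliptic curve $E/\Omega$ and $P\in E(\Omega)$ of order $7$ put
$$a(E,P)=\frac{x(2P)-x(P)}{x(3P)-x(P)} .$$
A change of Weierstrass equation replaces $x$ by $u^2x+r$, so $a(E,P)$ does not depend on the equation. The denominator is nonzero since $3P\ne\pm P$.

**Lemma 3.** The map $a\mapsto(E_7(a),(0,0))$ is a bijection from $\{a\in\Omega:\ a(a-1)q(a)\ne0\}$ to the set of isomorphism classes of pairs $(E,P)$ with $P$ of order $7$. Its inverse is $(E,P)\mapsto a(E,P)$.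

**Step 1: the discriminant.** We determine which $a$ give a nonsingular curve. For $Y^2+(1-c)XY-bY=X^3-bX^2$ one has $b_2=(1-c)^2-4b$, $b_4=-(1-c)b$, $b_6=b^2$, $b_8=-b^3$, and $\Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6$. With $u=1-c$ this is
$$b^3\bigl(b_2^2+8u^3-27b-9ub_2\bigr)=b^3\bigl(u^4-u^3-8bu^2+36bu-27b+16b^2\bigr)$$
$$=b^3\bigl(c^4-3c^3+3c^2-c-8bc^2-20bc+b+16b^2\bigr).$$
The curve $E_7(d)$ is the case $c=d^2-d$, $b=cd$. Then the bracket divided by $c$ is
$$(c-1)^3-8dc^2-20dc+d+16cd^2=d^6-11d^5+32d^4-39d^3+20d^2-2d-1,$$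
which equals $(d-1)(d^5-10d^4+22d^3-17d^2+3d+1)=(d-1)^3q(d)$. Since $b^3c=d^7(d-1)^4$, we get $\Delta(E_7(d))=d^7(d-1)^7q(d)$.

**Step 2: the normal form.** We show that every $(E,P)$ is some $(E_7(d),(0,0))$ with $d=a(E,P)$. Move $P$ to $(0,0)$ and make its tangent the line $Y=0$; this is possible because $2P\ne O$, so the tangent is not vertical. The equation becomes $Y^2+a_1XY+a_3Y=X^3+a_2X^2$. Here $a_3\neq0$ by nonsingularity at $(0,0)$. Also $a_2\ne0$: the line $Y=0$ meets the curve where $X^2(X+a_2)=0$, so $a_2=0$ would give $3P=O$. A unique scaling makes $a_2=a_3=:-b\ne0$. Put $c=1-a_1$. Negation is $-(x,y)=(x,-y-(1-c)x+b)$.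

The tangent $Y=0$ meets the curve again at $-2P=(b,0)$, so $2P=(b,bc)$. The line $Y=cX$ passes through $P$ and $2P$; substituting gives $X(X-b)(X-c)=0$, so $-3P=(c,c^2)$ and $3P=(c,b-c)$. If $c=0$, then $3P=(0,b)=-P$ and $4P=O$, which is impossible. So $c\ne0$, and we put $d=b/c$. The line through $P$ and $3P$ has slope $(b-c)/c=d-1$. Substituting $Y=(d-1)X$ and reading off the sum of the three roots gives
$$x(4P)=(d-1)^2+(1-c)(d-1)+b-c=(d-1)^2+(d-1)=d(d-1),$$
where $b-c=c(d-1)$ was used. Now $4P\neq3P$, so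
$$7P=O\iff 4P=-3P\iff x(4P)=x(3P)\iff c=d^2-d .$$
Hence $c=d^2-d$, $b=d^3-d^2$, and the curve is $E_7(d)$. From $x(P)=0$, $x(2P)=b$, $x(3P)=c$ we get $a(E,P)=b/c=d$. By Step 1, $d(d-1)q(d)\neq0$.

**Step 3: the converse.** We check that every admissible $a$ occurs. If $a(a-1)q(a)\ne0$, then $E_7(a)$ is nonsingular, $b,c\ne0$ and $c=a^2-a$. The same computation of $2P,3P,4P$ applies to $P=(0,0)$ and gives $x(4P)=x(3P)$. Since $4P\neq 3P$, $4P=-3P$ and $P$ has order $7$. Also $a(E_7(a),(0,0))=b/c=a$. $\square$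

*Changing the generator.* Clearly $a(E,-P)=a(E,P)$. With $x(6P)=x(P)=0$ and $x(4P)=x(3P)=c$,
$$a(E,2P)=\frac{x(4P)-x(2P)}{x(6P)-x(2P)}=\frac{c-b}{-b}=\sigma(a),\qquad \sigma(a)=\frac{a-1}{a},\quad\sigma^2(a)=\frac{-1}{a-1},\quad \sigma^3=1 .$$
The fixed points of $\sigma$ are the two roots of $x^2-x+1$, which are distinct because the discriminant is $-3\neq0$.

*Example.* For $a=2$ the curve is $Y^2-XY-4Y=X^3-4X^2$, with $b=4$, $c=2$, $\Delta=-2^7\cdot13$. In characteristic $l\ne13$ it is nonsingular, and $P=(0,0)$, $2P=(4,8)$, $3P=(2,2)$, $4P=(2,4)$, $5P=(4,0)$, $6P=(0,4)$. So $a(E,P)=4/2=2$, $a(E,2P)=(2-4)/(0-4)=\frac12=\sigma(2)$, $a(E,4P)=(0-2)/(4-2)=-1=\sigma^2(2)$.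

*The parameter $z$.* To forget the generator and remember only $C=\langle P\rangle$, we need a $\sigma$-invariant function. Put $z(a)=q(a)/(a^2-a)$. Then
$$a+\sigma a+\sigma^2a=\frac{a^2(a-1)+(a-1)^2-a}{a^2-a}=\frac{a^3-3a+1}{a^2-a}=z(a)+8,$$
so $z(\sigma a)=z(a)$. In the example, $z(2)=z(\frac12)=z(-1)=-\frac{13}2$. Moreover
$$z^2+13z+49=\frac{(a^2-a+1)^3}{(a^2-a)^2}. \tag{1}$$
Indeed $q^2=x^6-16x^5+74x^4-78x^3+9x^2+10x+1$ and $q\,(x^2-x)=x^5-9x^4+13x^3-4x^2-x$, so $q^2+13q(x^2-x)+49(x^2-x)^2=x^6-3x^5+6x^4-7x^3+6x^2-3x+1=(x^2-x+1)^3$.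

**Lemma 4.** For every $z_0\in\Omega^*$ the set of $a$ with $z(a)=z_0$ is exactly one $\sigma$-orbit, of size $3$ unless it consists of a root of $x^2-x+1$. The rule $z(E,C)=z(a(E,P))$, $C=\langle P\rangle$, is a bijection from isomorphism classes of pairs $(E,C)$, with $C\subset E$ of order $7$, to $\Omega^*$. It is compatible with field automorphisms; in particular $z(E^{(l)},C^{(l)})=z(E,C)^l$ over $k$.

*Proof.* The fiber is the root set of the monic cubic $q(x)-z_0(x^2-x)$, whose values at $0$ and $1$ are $1$ and $-1$, so no root is $0$ or $1$. If some root $a_0$ is not fixed by $\sigma$, then $a_0,\sigma a_0,\sigma^2a_0$ are three distinct roots, hence all of them. Otherwise all roots are $\sigma$-fixed. A $\sigma$-fixed root satisfies $3a_0=z_0+8$, so there is only one of them and the cubic is $(x-a_0)^3$.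

For $a\ne0,1$ we have $z(a)\neq0$ iff $q(a)\ne0$, so $\{a:a(a-1)q(a)\neq0\}$ is mapped onto $\Omega^*$ with fibers the $\sigma$-orbits. The generators of $C$ are $\pm P,\pm2P,\pm4P$, with parameters $a,\sigma a,\sigma^2a$. With Lemma 3, this makes $z(E,C)$ well defined and bijective. The parameter $a$ is a rational expression in $x$-coordinates and all formulas have coefficients in $\mathbb F_l$, so $z(E^\tau,C^\tau)=\tau(z(E,C))$ for every automorphism $\tau$ of $\Omega$. $\square$

We call $z\in k^*$ ss if $z=z(E,C)$ with $E$ ss. So $z(a)$ is ss iff $a$ is.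

*The sextics in terms of $z$.* By (1) and $(x^2-x)q=(x^2-x)^2z(x)$,
$$f_7(x,t)=(x^2-x)^2\bigl(z(x)^2+(13-t)z(x)+49\bigr).$$
So if $z_1,z_2$ are the roots of $z^2+(13-t)z+49$, hence $z_1z_2=49$, then
$$f_7(x,t)=\prod_{i=1,2}\bigl(q(x)-z_i(x^2-x)\bigr). \tag{2}$$
The roots of $f_7(x,t)$ are the points of the fibers over $z_1,z_2\in k^*$, and they satisfy $x(x-1)q(x)\ne0$. The special shape of $f_7$ thus says: *the two $z$-values have product $49$*. In the example $l=11$, the three sextics are $(x^2-x)^2$ times $z^2+5z+1$, $z^2+5$ and $z^2+3z+3$ (expand with the formulas for $q^2$ and $q(x^2-x)$), and $49\equiv5$: only the second has the right constant term.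

*Automorphisms of pairs.* Let $U=\mathrm{Aut}(E,C)$ be the group of automorphisms of $E$ preserving $C$, and let $Z=\{\rho,\rho'\}$ be the root set of $z^2+13z+49$. The discriminant is $169-196=-27$, so $\rho\ne\rho'$; also $\rho\rho'=49$. By (1), $z(a)\in Z$ iff $a^2-a+1=0$.

**Lemma 5.** $|U|=6$ if $z(E,C)\in Z$, and $U=\{\pm1\}$ otherwise. If $z(E,C)\in Z$ and $\Omega=k$, then $E$ is ss iff $l\equiv2\pmod3$; in that case $\rho^l=\rho'=49/\rho$ and $Z\cap\mathbb F_l=\emptyset$.

*Proof.* An element of order $4$ in $U$ would act on $C\cong\mathbb F_7$ by a square root of $-1$, and $-1$ is not a square mod $7$. So $|U|$ is $2$ or $6$.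

If $\omega\in U$ has order $3$, it acts on $C$ nontrivially, since $\deg(\omega-1)=3$. So it acts by $2$ or $4$, and $\omega$ or $\omega^{-1}$ gives $(E,P)\cong(E,2P)$. Hence $\sigma a=a$, $a^2-a+1=0$ and $z\in Z$.

Conversely, let $z(E,C)\in Z$. Then $a^2-a+1=0$, so $\sigma a=a$ and $(E,P)\cong(E,2P)$ via some $\omega\in U$ with $\omega P=2P$. Then $\omega\neq1$, and $\omega^3P=8P=P$, so $\omega^3=1$ by (i). Hence $|U|=6$.

In this case (iii) applied to $\omega$ says that $E$ is ss iff $l$ does not split in $\mathbb Q(\sqrt{-3})$, i.e. $l\equiv2\pmod3$. Then $-27$ is a nonsquare mod $l$, so Frobenius swaps $\rho$ and $\rho'$. $\square$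

## 6. The Fricke involution is $z\mapsto49/z$

Recall $w(E,C)=(E/C,E[7]/C)$. If $\varphi:E\to E/C$ is the quotient map, then $\hat\varphi$ has kernel $E[7]/C$, and $\hat\varphi((E/C)[7])=\ker\varphi=C$. So $\hat\varphi$ induces $w^2(E,C)\cong(E,C)$.

**Lemma 6.** If $z(E,C)=z_0\in k^*$, then $z(w(E,C))=49/z_0$.

**Step 1: a rational function for the generic pair.** We show that $w$ acts on $z$ by a rational function. Let $a$ be transcendental over $k$, $z=q(a)/(a^2-a)$ and $K=k(z)$. The extension $k(a)/K$ has degree at most $3$, because $a$ is a root of $q(x)-z(x^2-x)$, and $\sigma$ is an automorphism of $k(a)$ of order $3$ fixing $z$. So $k(a)/K$ is Galois of degree $3$ with group $\langle\sigma\rangle$. Let $E=E_7(a)$, $P=(0,0)$, $C=\langle P\rangle$, $(E',C')=w(E,C)$. Since $7\ne l$, the $7$-torsion points are defined over $K^{sep}$, so $z'=z(E',C')\in K^{sep}$. For $\tau\in\mathrm{Gal}(K^{sep}/K)$ we have $\tau a\in\{a,\sigma a,\sigma^2a\}$. So $(E,C)^\tau$ has the same $z$-value as $(E,C)$, the two are isomorphic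 over the algebraic closure, hence $(E',C')^\tau\cong(E',C')$ and $\tau z'=z'$. Thus $z'=R(z)$ with $R\in k(z)$.

**Step 2: specialization.** We show that $R(z_0)=z(w(E_0,C_0))$ whenever $z(E_0,C_0)=z_0\in k^*$. Choose $a_0$ with $z(a_0)=z_0$ and take $(E_0,C_0)=(E_7(a_0),\langle(0,0)\rangle)$. Let $L/k(a)$ be a finite extension containing the coordinates of $E[7]$, and $\mathcal O\subset L$ a discrete valuation ring above $k[a]_{(a-a_0)}$. Its residue field is $k$. The discriminant of $E$ is a unit in $\mathcal O$ and $7\neq l$, so reduction is bijective on $7$-torsion; a nonzero $7$-torsion point does not reduce to $O$, so its coordinates lie in $\mathcal O$.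

Vélu's formulas give an equation of $E/C$ with the same $a_1,a_2,a_3$ as $E$ and with $a_4,a_6$ changed by integral polynomials in the $a_i$ and the coordinates of the points of $C\setminus O$. This equation reduces to Vélu's equation of $E_0/C_0$. In these models
$$x(\varphi Q)=x(Q)+\sum_{T\in C\setminus O}\bigl(x(Q+T)-x(T)\bigr).$$
For $Q\in E[7]\setminus C$ all terms are integral, and the sum reduces to the corresponding expression for $\varphi_0:E_0\to E_0/C_0$ at the reduction $Q_0$. Now $\varphi Q$ generates $C'$, and $a(E',\varphi Q)$ is a quotient of differences of such integral values. Its denominator reduces to $x(3\varphi_0Q_0)-x(\varphi_0Q_0)\ne0$. So $a(E',\varphi Q)\in\mathcal O$ reduces to $a(E_0/C_0,\varphi_0Q_0)$, which is neither $0$ nor $1$. Hence $z'=R(z)$ lies in $\mathcal O$ and reduces to $z(w(E_0,C_0))\in k^*$. Since $z$ reduces to $z_0$, a pole of $R$ at $z_0$ would make $R(z)$ nonintegral. So $R$ has no pole at $z_0$ and $R(z_0)=z(w(E_0,C_0))$.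

**Step 3: only two shapes are possible.** We use $w^2=\mathrm{id}$. By Step 2, $R$ maps $k^*$ to $k^*$ and $R\circ R=\mathrm{id}$ there. As $k$ is infinite, $R\circ R=\mathrm{id}$ as rational functions, so $R$ is a Möbius map. It maps $k^*$ bijectively to itself, hence permutes $\{0,\infty\}$. So $R=cz$ or $R=c/z$ with $c\in k^*$.

**Step 4: $R$ swaps $\rho$ and $\rho'$.** This will exclude the identity and fix the constant. Let $z(E,C)=\rho$, and let $\omega\in U$ have order $3$. Replacing $\omega$ by $\omega^{-1}$ if necessary, $\omega$ acts on $C$ as $2$. So $\pi=\omega-2$ kills $C$. Its degree is $1-2\,\mathrm{tr}\,\omega+4=1+2+4=7$, so $\ker\pi=C$. Via $\pi$, $w(E,C)\cong(E,\pi(E[7]))=(E,\ker\hat\pi)$. Since $\omega$ commutes with $\hat\pi$, it preserves $\ker\hat\pi$, so by Lemma 5 the $z$-value of $(E,\ker\hat\pi)$ lies in $Z$. It is not $\rho$: first, $\ker\hat\pi\ne\ker\pi$, because $\pi-\hat\pi=\omega-\hat\omega=\omega(1-\omega)$ has degree $3$ and cannot kill $C$. Second, $\mathrm{Aut}(E)=\langle-\omega\rangle$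 preserves $\ker\pi$, so no automorphism carries $\ker\hat\pi$ to $\ker\pi$, and $(E,\ker\hat\pi)\not\cong(E,\ker\pi)$. Hence $R(\rho)=\rho'$.

**Step 5: $R$ has a fixed point in $k^*$.** This will exclude $R=cz$. A curve with complex multiplication by $\mathbb Z[\sqrt{-7}]$ has potentially good reduction; let $E/k$ be its reduction at a place over $l$. Then there is $\delta\in\mathrm{End}(E)$ with $\delta^2=-7$, so $\deg\delta=7$ and $\hat\delta=-\delta$. Put $C=\ker\delta$. Then $\delta(E[7])=\ker\hat\delta=\ker\delta=C$, so via $\delta$ we get $w(E,C)\cong(E,C)$.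

**Conclusion.** If $R=cz$, the fixed point gives $c=1$, contradicting $R(\rho)=\rho'\neq\rho$. So $R=c/z$, and $c=\rho\rho'=49$. $\square$

The fixed points $z=\pm7$ of $R$ need separate care later.

**Lemma 7.** $z=7$ and $z=-7$ are not in $Z$, and each of them is ss iff $\left(\tfrac l7\right)=-1$.

*Proof.* The value of $z^2+13z+49$ at $7$ is $189=27\cdot7$ and at $-7$ it is $7$; both are nonzero in $\mathbb F_l$. So $\pm7\notin Z$. Let $z(E,C)=\pm7$. Then $U=\{\pm1\}$ by Lemma 5, and $w(E,C)\cong(E,C)$ by Lemma 6. So there is $\delta\in\mathrm{End}(E)$ of degree $7$ with $\ker\delta=C$ and $\delta(E[7])=C$. Now $\delta^2$ kills $E[7]$ and has degree $49$, so $\delta^2=7u$ with $u\in\mathrm{Aut}(E)$. As $u$ commutes with $\delta$, $uC=u\delta(E[7])=\delta u(E[7])=\delta(E[7])=C$. So $u\in U=\{\pm1\}$, and $u=-1$ by (iv). Thus $\delta^2=-7$. By (iii), $E$ is ss iff $l$ is inert in $\mathbb Q(\sqrt{-7})$ (it is unramified), i.e. iff $\left(\tfrac{-7}{l}\right)=\left(\tfrac l7\right)=-1$. $\square$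

## 7. From sextic factors to the equation $z^l=49/z$

**Definition.** $S=\{z\in k^*:\ z\text{ is ss and } z^l=49/z\}$.

By Lemma 4 and Lemma 6, for ss $E$,
$$z(E,C)\in S\iff (E^{(l)},C^{(l)})\cong(E/C,E[7]/C). \tag{3}$$

*Example.* Let $l=11$. By Section 3 the ss values of $z$ that come from the factors found there are the roots of $z^2+2z+5$ (this is $Z$), $z^2+5z+1$, $z^2+5$ and $z^2+3z+3$. Their discriminants mod $11$ are $6,10,2,8$, all nonsquares. So $z^{11}$ is the other root in each case, and $z^{11}=49/z=5/z$ holds for the first and third only. Thus $|S|=4$.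

The first thing to try is Frobenius alone, as one does for rational parameters. If $z(E,C)$ is ss and lies in $\mathbb F_l$, there is an isomorphism $\epsilon:(E^{(l)},C^{(l)})\to(E,C)$, and $\nu=\epsilon F$ is an endomorphism of degree $l$ preserving $C$. One finds $\nu^2=-l$ (Section 11), and class numbers of orders in $\mathbb Q(\sqrt{-l})$ appear. For the sextics this stops at the first line: we shall see that their $z$-values are not in $\mathbb F_l$, so by Lemma 4 the pair $(E^{(l)},C^{(l)})$ is not isomorphic to $(E,C)$, and there is no $\epsilon$. The square $F^2$ does return to $E$, but it says the same thing for every ss $a$, namely the next lemma. It cannot tell an $f_7(x,t)$ from another sextic; at $l=11$ all three sextics behave alike under it. What gets past this is (3): $(E^{(l)},C^{(l)})$ is not $(E,C)$, but for the $f_7(x,t)$ it is $w(E,C)$. One returns to $E$ by $V$, as in Section 1.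

**Lemma 8.** Let $a$ be ss. Then $a^{l^2}=\sigma(a)$ if $l\equiv2,5\pmod7$, $a^{l^2}=\sigma^2(a)$ if $l\equiv3,4\pmod7$, $a^{l^2}=a$ if $l\equiv\pm1\pmod7$. In all cases $z(a)^{l^2}=z(a)$. If $l\equiv2,3,4,5\pmod7$ and $a^2-a+1\ne0$, the orbit of $a$ under $x\mapsto x^l$ has $3$ elements, namely the fiber of $z$ through $a$, if $z(a)\in\mathbb F_l$; it has $6$ elements, namely the fibers over $z(a)$ and $z(a)^l$, if $z(a)\notin\mathbb F_l$.

*Proof.* Let $a=a(E,P)$. By (ii), $[l]=\theta F^2$ with $\theta:E^{(l^2)}\to E$ an isomorphism, so $(E^{(l^2)},F^2P)\cong(E,lP)$ and $a^{l^2}=a(E,lP)$. The first statement follows from $a(E,\pm2P)=\sigma(a)$ and $a(E,\pm4P)=\sigma^2(a)$, since $5\equiv-2$ and $3\equiv-4$ mod $7$. Then $z(a)^{l^2}=z(a)$ because $z$ is $\sigma$-invariant.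

Now let $l\equiv2,3,4,5$ and $a^2-a+1\neq0$. The map $x\mapsto x^{l^2}$ commutes with $\sigma$ and sends $a$ to $\sigma^{\pm1}(a)$, so the orbit of $a$ under it is the $3$-element fiber through $a$. If $z(a)\in\mathbb F_l$, the map $x\mapsto x^l$ preserves this fiber, so the orbit under $x\mapsto x^l$ is this fiber. If $z(a)\notin\mathbb F_l$, this orbit contains the fiber over $z(a)$ and its image, the fiber over $z(a)^l\ne z(a)$. As $z(a)^{l^2}=z(a)$, the union of these two fibers is stable, so the orbit has $6$ elements. $\square$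

**Proposition 9.** If $l\equiv2,3,4,5\pmod7$, then $N_6=\frac12|S\setminus(Z\cup\{\pm7\})|$ and
$$N_6=\tfrac12|S|-\varepsilon_7-\varepsilon_3. \tag{4}$$

**Step 1: a factor gives two elements of $S$.** Suppose $t\in\mathbb F_l$ and $f_7(x,t)$ is irreducible over $\mathbb F_l$ and divides $\hat H_{7,l}$. By (2) a root $a$ satisfies $a(a-1)q(a)\neq0$, so $a$ is ss. Its Frobenius orbit has size $6$. So $a^2-a+1\ne0$, and $z_1:=z(a)\notin\mathbb F_l$ by Lemma 8. The conjugate $z_1^l\neq z_1$ is a root of the same quadratic $z^2+(13-t)z+49\in\mathbb F_l[z]$, so $z_2=z_1^l$ and $z_1^l=49/z_1$. So $z_1\in S$. Also $z_2=z_1^l$ is ss, and $z_2^l=z_1^{l^2}=z_1=49/z_2$, so $z_2\in S$. Neither is $\pm7$, since neither is in $\mathbb F_l$. Since $a^2-a+1\ne0$, $z_1\notin Z$, and $z_2=49/z_1\notin Z$ because $Z$ is stable under $z\mapsto49/z$.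

**Step 2: an element of $S$ gives a factor.** Let $z_1\in S$, $z_1\neq\pm7$, $z_1\notin Z$. Then $z_1\notin\mathbb F_l$, as otherwise $z_1=z_1^l=49/z_1$ and $z_1^2=49$. Also $z_1^{l^2}=z_1$, so $t=z_1+z_1^l+13\in\mathbb F_l$, and $z_1z_1^l=49$. So $z_1$ and $z_1^l$ are the roots of $z^2+(13-t)z+49$. Again $z_1^l=49/z_1\notin Z$. So the two fibers have three elements each. By Lemma 8 the six roots of $f_7(x,t)$ form one Frobenius orbit, and they are ss. So $f_7(x,t)$ is irreducible and divides $\hat H_{7,l}$.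

**Step 3: counting.** Since $t=z_1+z_2+13$, different $t$ give different unordered pairs $\{z_1,z_2\}$. So $N_6=\frac12|S\setminus(Z\cup\{\pm7\})|$. To get (4) we locate the exceptional values. By Lemma 5, $Z\subset S$ if $\varepsilon_3=1$, and $Z\cap S=\emptyset$ if $\varepsilon_3=0$. By Lemma 7 and $(\pm7)^l=\pm7=49/(\pm7)$ in $\mathbb F_l$, $\{\pm7\}\subset S$ if $\varepsilon_7=1$, and $\{\pm7\}\cap S=\emptyset$ if $\varepsilon_7=0$. The sets $Z$ and $\{\pm7\}$ are disjoint and have two elements each. $\square$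

## 8. Two square roots of $-7l$ for every element of $S$

From here until the end of Section 9 the prime $l>7$ is arbitrary. Let
$$T=\#\{(E,\mu):\ E/k\text{ ss},\ \mu\in\mathrm{End}(E),\ \mu^2=-7l\}/\cong ,$$
where an isomorphism $(E,\mu)\cong(E',\mu')$ is an isomorphism $\epsilon:E\to E'$ with $\epsilon\mu=\mu'\epsilon$.

**Proposition 10.** For every prime $l>7$,
$$T=2|S|. \tag{5}$$

The bridge is the following set, for ss $E$ and $C\subset E$ of order $7$.

**Definition.** $M(E,C)=\{\mu\in\mathrm{End}(E):\ \deg\mu=7l,\ \mu(C)=0,\ \mu(E[7])=C\}$.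

*Example: both conditions on $C$ matter.* In characteristic $11$ take the reduction $E$ of a curve with complex multiplication by the maximal order of $\mathbb Q(\sqrt{-187})$, $187=11\cdot17$. It is ss by (iii), as $11$ ramifies. Since $-187\equiv1\pmod4$, $\mu=\frac{11+\sqrt{-187}}2$ is in $\mathrm{End}(E)$, with trace $11$ and degree $\frac{121+187}4=77$. On $E[7]$ its characteristic polynomial is $X^2-11X+77\equiv X(X-4)$. So it kills a line $C$, but its image is the eigenline for $4$, not $C$. It is an endomorphism of degree $7l$ that is not a square root of $-7l$, and it belongs to no $M(E,C)$.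

**Step 1: $z(E,C)\in S\iff M(E,C)\ne\emptyset$.** This makes precise the construction of Section 1. Given an isomorphism as in (3), let $\lambda:E\to E^{(l)}$ be its composite with $E\to E/C$. Then $\ker\lambda=C$ and $\lambda(E[7])=C^{(l)}=F(C)$. So $\mu=V\lambda$ has degree $7l$, $\mu(C)=0$, $\mu(E[7])=VF(C)=lC=C$. Thus $\mu\in M(E,C)$.

Conversely let $\mu\in M(E,C)$. By (ii), $\hat\mu$, of degree $7l$, is $\nu F$ with $\deg\nu=7$. Taking duals, $\mu=V\lambda$ with $\lambda=\hat\nu:E\to E^{(l)}$ of degree $7$. Since $V$ is injective on points, $\mu(C)=0$ gives $\lambda(C)=0$, so $\ker\lambda=C$. From $V\lambda(E[7])=C=lC=VF(C)$ and injectivity of $V$ we get $\lambda(E[7])=F(C)=C^{(l)}$. So $\lambda$ induces the isomorphism in (3).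

**Step 2: if $\mu\in M(E,C)$, then $M(E,C)=U\mu=\mu U$, and $\mu^2=7lu$ with $u\in U$ commuting with $\mu$.** We determine $M(E,C)$ from one element. By (ii) every element of $M(E,C)$ is $\nu F$ with $\deg\nu=7$, and $\nu$ kills $F(C)$, so $\ker\nu=F(C)$. So for $\mu,\mu'\in M(E,C)$ the two maps $\nu,\nu':E^{(l)}\to E$ have the same kernel, and $\mu'=\alpha\mu$ with $\alpha\in\mathrm{Aut}(E)$. Then $\alpha C=\alpha\mu(E[7])=\mu'(E[7])=C$, so $\alpha\in U$. Conversely $U\mu\subset M(E,C)$ is clear. Thus $M(E,C)=U\mu$, of cardinality $|U|$. Also $\mu U\subset M(E,C)$, because elements of $U$ preserve $C$ and $E[7]$; equality holds by cardinality.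

Next, $\deg\mu^2=49l^2$, so by (ii) $\mu^2$ factors through $F^2$, hence through $[l]$: $\mu^2=\kappa[l]$ with $\kappa\in\mathrm{End}(E)$, $\deg\kappa=49$. Since $\mu^2(E[7])=\mu(C)=0$ and $[l]$ is bijective on $E[7]$, $\kappa$ kills $E[7]$. So $\kappa=7u$ with $u\in\mathrm{Aut}(E)$. As $7lu=\mu^2$, $u$ commutes with $\mu$. Finally $uC=u\mu(E[7])=\mu u(E[7])=\mu(E[7])=C$, so $u\in U$.

**Step 3: if $z(E,C)\in S$, every $\mu\in M(E,C)$ satisfies $\mu^2=-7l$, and $M(E,C)$ consists of exactly two classes under conjugation by $U$.** We treat the two possible $U$ of Lemma 5.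

Let $U=\{\pm1\}$. Then $u=\pm1$. Since $7l=\deg\mu$ is not a square, $u\ne1$ by (iv), so $\mu^2=-7l$. Here $M(E,C)=\{\mu,-\mu\}$, and conjugation by $\pm1$ is trivial: two classes.

Let $|U|=6$. Then $U=\mathrm{Aut}(E)=\langle-\omega\rangle$ with $\omega$ of order $3$, and $l\equiv2\pmod3$ by Lemma 5. Since $\mu U=U\mu$, $\mu\omega\mu^{-1}$ is an element of order $3$ of $U$, so it is $\omega$ or $\omega^{-1}$. If it were $\omega$, then $\mu$ would commute with $\mathbb Q(\omega)$, a maximal subfield of $\mathrm{End}^0(E)$, so $\mu\in\mathbb Q(\omega)$ and $7l=\deg\mu$ would be a norm from $\mathbb Q(\omega)$. This is impossible, because $l$ is inert there, norms have even $l$-adic valuation, and $v_l(7l)=1$. So $\mu\omega=\omega^{-1}\mu$, and $\mu\alpha=\alpha^{-1}\mu$ for all $\alpha\in U$. Since $u\in U$ also commutes with $\mu$, $u=u^{-1}$, so $u=\pm1$, and $u=-1$ by (iv). For the classes: for $\alpha,\beta\in U$, $\alpha(\beta\mu)\alpha^{-1}=\alpha\beta\alpha\mu=\alpha^2\beta\mu$, and $\alpha^2$ runs through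 $\{1,\omega,\omega^2\}$. So the classes in $M(E,C)=U\mu$ are $\{\mu,\omega\mu,\omega^2\mu\}$ and $\{-\mu,-\omega\mu,-\omega^2\mu\}$.

**Step 4: every square root of $-7l$ lies in exactly one $M(E,C)$.** This is the converse direction. Let $E$ be ss and $\mu^2=-7l$. Then $\deg\mu=7l$. On $E[7]\cong\mathbb F_7^2$ the map $\mu$ has square $0$. It is not zero there, since otherwise $\mu=7\kappa$ and $49\mid7l$. So on $E[7]$ its kernel and image coincide and have order $7$. Thus $\mu\in M(E,C)$ for exactly one $C$, namely $C=\ker\mu\cap E[7]$.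

**Step 5: counting.** By Step 4 and Step 3, $T$ is the number of isomorphism classes of triples $(E,C,\mu)$ with $\mu\in M(E,C)$. Over a fixed class of $(E,C)$ the triples are the elements of $M(E,C)$ modulo conjugation by $U$. By Steps 1 and 3 there are exactly two classes if $z(E,C)\in S$, and none otherwise. So $T=2|S|$. $\square$

## 9. Counting square roots of $-m$ by ideal classes

**Proposition 11.** Let $m>3$ be squarefree with $l\mid m$. The number of isomorphism classes of pairs $(E,\mu)$ with $E/k$ and $\mu\in\mathrm{End}(E)$, $\mu^2=-m$, is $\Sigma_m$. All such $E$ are ss.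

The rest of this section is the proof. Let $K=\mathbb Q(\sqrt{-m})$. As $l$ ramifies in $K$, such $E$ are ss by (iii). A pair $(E,\mu)$ is the same as a pair $(E,\iota)$ with $\iota:K\to\mathrm{End}^0(E)$, $\iota(\sqrt{-m})=\mu\in\mathrm{End}(E)$; and $\iota^{-1}(\mathrm{End}\,E)$ is then an order containing $\mathbb Z[\sqrt{-m}]$.

**Definition.** For an order $O\supseteq\mathbb Z[\sqrt{-m}]$ of $K$, let $\mathrm{Emb}(O)$ be the set of isomorphism classes of $(E,\iota)$ with $\iota^{-1}(\mathrm{End}\,E)=O$.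

It suffices to prove $|\mathrm{Emb}(O)|=|\mathrm{Pic}(O)|$ for each such $O$ and to sum. Write $O_p=O\otimes\mathbb Z_p$ and $K_p=K\otimes\mathbb Q_p$. Since $O$ has index at most $2$ in the maximal order $O_K$ and $l$ is odd, $O_l$ is the maximal order of $K_l$.

**Step 1: a lattice in $K_p$ with multiplier ring exactly $O_p$ is principal.** This lets us treat all $O$, maximal or not, at once. Here the multiplier ring of a $\mathbb Z_p$-lattice $L\subset K_p$ of rank $2$ is $\{x\in K_p: xL\subset L\}$. Write $O_p=\mathbb Z_p[\tau]$. If $\tau$ acted on $L/pL$ as a scalar $c\in\mathbb Z$, then $(\tau-c)/p$ would preserve $L$ and lie in $O_p=\mathbb Z_p+\mathbb Z_p\tau$, which is false. So $\tau$ acts on the $2$-dimensional $\mathbb F_p$-space $L/pL$ as a nonscalar, and some $v\in L$ is not an eigenvector mod $p$. Then $v,\tau v$ generate $L/pL$, and by Nakayama $L=\mathbb Z_pv+\mathbb Z_p\tau v=O_pv$. Since $L$ spans $K_p$, $v\in K_p^*$.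

("Exactly" is needed: if $O$ has index $2$ in $O_K$ and $p=2$, then $L=O_K\otimes\mathbb Z_2$ is a lattice stable under $O_2$, but it is not of the form $O_2v$, since $O_2v$ has multiplier ring $O_2$.)

**Step 2: Tate modules.** We show that for $(E,\iota)\in\mathrm{Emb}(O)$ and every prime $p\ne l$ there is an isomorphism $T_pE\cong O_p$ of $O_p$-modules. First, the multiplier ring of $T_pE$ in $K_p$ is $O_p$. It contains $O_p$. Let $x\in K_p$ with $xT_pE\subset T_pE$. Choose $y\in O[1/p]$ with $y-x\in O_p$, and $n$ with $p^ny\in O$. Then $yT_pE\subset T_pE$, so $\iota(p^ny)$ maps $T_pE$ into $p^nT_pE$, i.e. it kills $E[p^n]$. So $\iota(p^ny)=p^n\eta$ with $\eta\in\mathrm{End}(E)$, hence $\iota(y)=\eta$, $y\in O$ and $x\in O_p$.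

Since $\mathrm{End}(E)\otimes\mathbb Z_p\to\mathrm{End}(T_pE)$ is injective, $V_pE=T_pE\otimes\mathbb Q_p$ is a faithful $K_p$-module. It has $\mathbb Q_p$-dimension $2$. If $K_p$ is a field, it is a line over $K_p$. If $K_p=\mathbb Q_p\times\mathbb Q_p$, faithfulness makes both idempotents act nontrivially, so each piece has dimension $1$. In both cases $V_pE$ is free of rank $1$ over $K_p$. So $T_pE$ is isomorphic to a lattice in $K_p$ with multiplier ring $O_p$, and by Step 1 $T_pE\cong O_p$. The group of points of $p$-power order is $E[p^\infty]=V_pE/T_pE\cong K_p/O_p$.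

**Step 3: $\mathrm{Emb}(O)$ is not empty.** We reduce a complex curve. Let $\tilde E$ over a number field be a model of $\mathbb C/O$ with all endomorphisms defined. After a finite extension it has good reduction $E$ at a place over $l$. Then $O=\mathrm{End}(\tilde E)$ embeds in $\mathrm{End}(E)$, and $T_pE=T_p\tilde E\cong O_p$ for $p\ne l$. So $\iota^{-1}(\mathrm{End}\,E)$ preserves a lattice isomorphic to $O_p$, hence lies in $O_p$, for all $p\neq l$. At $l$ it lies in $O_l$ because $O_l$ is maximal. So $\iota^{-1}(\mathrm{End}\,E)\subset O$, and equality holds.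

**Step 4: the map $\mathrm{Pic}(O)\to\mathrm{Emb}(O)$.** Fix $(E,\iota)\in\mathrm{Emb}(O)$ and identify $T_pE=O_p$ for all $p\neq l$. Every class in $\mathrm{Pic}(O)$ contains invertible integral ideals $\mathfrak a$ prime to $l$, i.e. $\mathfrak a_l=O_l$. For such $\mathfrak a$ let $E[\mathfrak a]$ be the common kernel of the elements of $\iota(\mathfrak a)$. It is contained in $E[N\mathfrak a]$, where $N\mathfrak a=|O/\mathfrak a|$ is prime to $l$. It is a finite $O$-stable group of points. In $K_p/O_p$ the elements killed by $\mathfrak a_p$ form $\mathfrak a_p^{-1}/O_p$, so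
$$E[\mathfrak a]=\bigoplus_{p\ne l}\mathfrak a_p^{-1}/O_p,$$
of order $N\mathfrak a$. Let $\varphi_{\mathfrak a}:E\to E_{\mathfrak a}=E/E[\mathfrak a]$, with the induced embedding of $K$, still denoted $\iota$. It maps $O$ into $\mathrm{End}(E_{\mathfrak a})$ because $E[\mathfrak a]$ is $O$-stable. Via $\varphi_{\mathfrak a}$, $T_pE_{\mathfrak a}=\mathfrak a_p^{-1}\subset K_p$. Invertible ideals are locally principal, so this lattice has multiplier ring $O_p$, and as in Step 3 $(E_{\mathfrak a},\iota)\in\mathrm{Emb}(O)$.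

**Step 5: it is well defined on classes.** Let $\mathfrak a=x\mathfrak b$ with $x\in K^*$, both ideals integral, invertible and prime to $l$. Then $xO_l=O_l$, so $x$ is a unit at $l$. So there is $n\in\mathbb Z$, $n\ge1$, prime to $l$ with $\alpha=nx\in O$ (the finite group $(O+xO)/O$ has order prime to $l$; take $n$ to be this order). Then $n\mathfrak a=\alpha\mathfrak b$. A point $Q$ is killed by $\iota(n\mathfrak a)$ iff $nQ$ is killed by $\iota(\mathfrak a)$; so $E[n\mathfrak a]=[n]^{-1}(E[\mathfrak a])$, and likewise $E[\alpha\mathfrak b]=\iota(\alpha)^{-1}(E[\mathfrak b])$. The isogenies $[n]$ and $\iota(\alpha)$ have degree prime to $l$ and commute with $\iota(O)$. So they induce $O$-linear isomorphisms $E/E[n\mathfrak a]\cong E_{\mathfrak a}$ and $E/E[\alpha\mathfrak b]\cong E_{\mathfrak b}$. The left sides are equal, so $E_{\mathfrak a}\cong E_{\mathfrak b}$.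

**Step 6: it is injective.** Let $\epsilon:E_{\mathfrak a}\to E_{\mathfrak b}$ be an $O$-linear isomorphism; we must show that $\mathfrak a,\mathfrak b$ are in the same class. Put $N=N\mathfrak b$. As $E[\mathfrak b]\subset E[N]$, there is $\varphi':E_{\mathfrak b}\to E$ with $\varphi'\varphi_{\mathfrak b}=[N]$, of degree $N^2/N=N$. Then $\gamma=\varphi'\epsilon\varphi_{\mathfrak a}\in\mathrm{End}(E)$ commutes with $\iota(K)$, a maximal subfield of $\mathrm{End}^0(E)$, so $\gamma=\iota(\alpha)$ with $\alpha\in O$. For $p\ne l$ identify the rational Tate modules of $E_{\mathfrak a}$ and $E_{\mathfrak b}$ with $K_p$ via $\varphi_{\mathfrak a}$ and $\varphi_{\mathfrak b}$. Then $\epsilon$ is multiplication by some $x_p\in K_p^*$ with $x_p\mathfrak a_p^{-1}=\mathfrak b_p^{-1}$, and $\varphi'$ is multiplication by $N$. So $\alpha=Nx_p$ and $\mathfrak a_p=x_p\mathfrak b_p=(\alpha/N)\mathfrak b_p$. At $l$: $\deg\gamma=N\mathfrak a\cdot N\mathfrak b$ is prime to $l$, so $\alpha$ is a unit at $l$, as is $N$, and $\mathfrak a_l=O_l=(\alpha/N)\mathfrak b_l$.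 Hence $\mathfrak a=(\alpha/N)\mathfrak b$.

**Step 7: it is surjective.** This is where the ramification of $l$ is used: $\mu$ itself removes the inseparable part. Let $(E',\iota')\in\mathrm{Emb}(O)$. Both curves are ss, so there is an isogeny $\psi:E\to E'$. By Skolem–Noether the embeddings $\psi^{-1}\iota'(\cdot)\psi$ and $\iota$ of $K$ in $\mathrm{End}^0(E)$ are conjugate: $\psi^{-1}\iota'(x)\psi=\beta\iota(x)\beta^{-1}$ for some $\beta\in\mathrm{End}^0(E)^*$. So $\psi\beta\,\iota(x)=\iota'(x)\,\psi\beta$, and an integer multiple $\varphi$ of $\psi\beta$ is an $O$-linear isogeny $E\to E'$. Let $\deg\varphi=l^ns$ with $l\nmid s$, and $\mu=\iota(\sqrt{-m})$. As $\deg\mu=m$ and $v_l(m)=1$, $\deg(\varphi\mu^n)=l^{2n}\,s\,(m/l)^n$ has $l$-adic valuation exactly $2n$. By (ii), $\varphi\mu^n$ factors through $F^{2n}$, hence $\varphi\mu^n=\varphi_1[l^n]$ with $\varphi_1:E\to E'$ of degree $s(m/l)^n$, prime to $l$. It is $O$-linear, because $\varphi\mu^n$ is and $[l^n]$ can be cancelled.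

The kernel of $\varphi_1$ is an $O$-stable group of points $\bigoplus_{p\neq l}L_p/O_p$, where $L_p\supseteq O_p$ is the lattice in $V_pE=K_p$ corresponding to $T_pE'$ via $\varphi_1$. By Step 2 for $E'$, $L_p$ has multiplier ring $O_p$, so it is principal by Step 1. For almost all $p$, $L_p=O_p$. Let $\mathfrak a$ be the ideal with $\mathfrak a_p=L_p^{-1}\subset O_p$ for $p\neq l$ and $\mathfrak a_l=O_l$. It is integral, prime to $l$, and invertible since it is locally principal. By the formula in Step 4, $E[\mathfrak a]=\ker\varphi_1$. As $\varphi_1$ is separable and $O$-linear, $E'\cong E_{\mathfrak a}$ compatibly with the embeddings.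

So $|\mathrm{Emb}(O)|=|\mathrm{Pic}(O)|$, and summing over $O$ proves Proposition 11. $\square$

## 10. Class numbers of the orders and the proof of Theorem 1

By Proposition 11 with $m=7l$, $T=\Sigma_{7l}$. By (5), $|S|=\frac12\Sigma_{7l}$. For $l\equiv2,3,4,5\pmod7$, (4) gives
$$N_6=\tfrac14\Sigma_{7l}-\varepsilon_7-\varepsilon_3 .$$
It remains to evaluate $\Sigma_{7l}$.

If $l\equiv3\pmod4$, then $-7l\equiv3\pmod4$, so $\mathbb Z[\sqrt{-7l}]$ is maximal and $\Sigma_{7l}=h(-7l)$.

If $l\equiv1\pmod4$, then $-7l\equiv1\pmod4$, and the orders are $O_K$ and $\mathbb Z[\sqrt{-7l}]$, of conductor $2$, both with unit group $\{\pm1\}$. The class number formula for orders gives $|\mathrm{Pic}(\mathbb Z[\sqrt{-7l}])|=h(-7l)(2-\chi(2))$, where $\chi(2)=1$ if $-7l\equiv1\pmod8$, i.e. $l\equiv1\pmod8$, and $\chi(2)=-1$ if $-7l\equiv5\pmod8$, i.e. $l\equiv5\pmod8$. So $\Sigma_{7l}=h+h=2h(-7l)$, respectively $\Sigma_{7l}=h+3h=4h(-7l)$.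

Thus $\frac14\Sigma_{7l}$ is $\frac12h(-7l)$, $h(-7l)$, $\frac14h(-7l)$ for $l\equiv1\pmod8$, $l\equiv5\pmod8$, $l\equiv3\pmod4$, and from it one subtracts $\varepsilon_3$ in case A and $1+\varepsilon_3$ in case B. This is Theorem 1. $\blacksquare$

*Three values.* For $l=11$: $\frac14\cdot8-0-1=1$, with $|S|=4$, as found in Sections 3 and 7. For $l=17\equiv3\pmod7$, $17\equiv1\pmod8$: the reduced forms of discriminant $-119$ are $(1,1,30)$, $(2,\pm1,15)$, $(3,\pm1,10)$, $(5,\pm1,6)$, $(4,\pm3,8)$, $(6,5,6)$, so $h(-119)=10$, $\Sigma_{119}=20$, $|S|=10$ and $N_6=5-1-1=3$. For $l=19\equiv5\pmod7$, $19\equiv3\pmod4$: the reduced forms of discriminant $-532$ are $(1,0,133)$, $(7,0,19)$, $(2,2,67)$, $(13,12,13)$, so $h(-133)=4$ and $N_6=1-1-0=0$; here $|S|=2$, so $S=\{\pm7\}$.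

## 11. The factorization type of $\hat H_{7,l}$ for every $l>7$

The same tools, with Frobenius alone for the rational $z$, give all the degrees. The values of $\Sigma_{7l}$ in Section 10 hold for all $l>7$. In the same way, $\Sigma_l=h(-l),\ 4h(-l),\ 2h(-l)$ for $l\equiv1\pmod4$, $l\equiv3\pmod8$, $l\equiv7\pmod8$ respectively: $\mathbb Z[\sqrt{-l}]$ is maximal if $-l\equiv3\pmod4$; otherwise it has conductor $2$, and $2$ is inert for $-l\equiv5\pmod8$ and split for $-l\equiv1\pmod8$.

**Theorem 2.** Let $l>7$ be any prime.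

(a) $\hat H_{7,l}$ is squarefree of degree $2(l-1)$.

(b) Let $A_l$ be the number of $t\in\mathbb F_l^*$ such that $z^2+(13-t)z+49$ is irreducible over $\mathbb F_l$ with ss roots. Then $A_l=\frac14\Sigma_{7l}-\varepsilon_7-\varepsilon_3$.

(c) If $l\not\equiv\pm1\pmod7$, the irreducible factors of $\hat H_{7,l}$ over $\mathbb F_l$ are: $x^2-x+1$ ($\varepsilon_3$ times); exactly $N_3=\varepsilon_7\Sigma_l$ cubics, all of the form $q(x)-z(x^2-x)$ with $z\in\mathbb F_l$; and exactly $\frac16\bigl(2(l-1)-2\varepsilon_3-3N_3\bigr)$ sextics, of which exactly $N_6=A_l$ are of the form $f_7(x,t)$, $t\in\mathbb F_l$.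

(d) If $l\equiv\pm1\pmod7$, the irreducible factors are exactly $3\varepsilon_7\Sigma_l$ linear ones and $\frac12\bigl(2(l-1)-3\varepsilon_7\Sigma_l\bigr)$ quadratics (so $N_6=0$). Here $A_l$ is the number of $t\in\mathbb F_l$ for which $f_7(x,t)$ divides $\hat H_{7,l}$ and is a product of three distinct irreducible quadratics.

For $l=11$, (c) gives $x^2-x+1$, no cubic, and $\frac16(20-2)=3$ sextics, as in Section 3.

**Proof of (a).** We bound the degree from above by the formula and the number of roots from below by the mass formula. $J_l$ has degree $n_l$ and leading coefficient $1$. The numerator $\mathcal N$ of $j_7$ has degree $24$ and value $1$ at $0$; the denominator $D=x^7(x-1)^7q$ has degree $17$ and vanishes at $0$. The product $D^{n_l}J_l(j_7)$ is a combination of the polynomials $(\mathcal N-1728D)^iD^{n_l-i}$, of degree at most $24n_l$; at $0$ only $i=n_l$ contributes, with value $1$. So $\hat H_{7,l}(0)=1$, hence $\hat H_{7,l}\ne0$, and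
$$\deg\hat H_{7,l}\le 8r+12s+24n_l=2(l-1),$$
because $l=12n_l+1+4r+6s$ (check $l\equiv1,5,7,11\pmod{12}$).

The ss values of $a$ correspond to isomorphism classes of $(E,P)$ with $E$ ss, by Lemma 3. By (i), $\mathrm{Aut}(E)$ acts freely on the $48$ points of order $7$. By the Eichler–Deuring mass formula there are $\sum_E48/|\mathrm{Aut}\,E|=48(l-1)/24=2(l-1)$ classes. All of them give roots of $\hat H_{7,l}$. So $\hat H_{7,l}$ has degree $2(l-1)$, its roots are simple, and they are exactly the ss $a$.

**Proof of (b).** Lemmas 5, 6 and 7 and Propositions 10 and 11 hold for all $l>7$. We match $t$ with pairs in $S$. If $z^2+(13-t)z+49$ is irreducible over $\mathbb F_l$ with ss roots $z_1,z_1^l$, then $z_1z_1^l=49$, so both roots are in $S$, and they are not in $\mathbb F_l$, so they are not $\pm7$. If $z_1\in Z$, then subtracting $z_1^2+13z_1+49=0$ gives $tz_1=0$, so $t=0$; conversely $t=0$ means that the roots form $Z$. So for $t\in\mathbb F_l^*$ the pair lies in $S\setminus(Z\cup\{\pm7\})$. Conversely, let $z_1\in S\setminus(Z\cup\{\pm7\})$.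 It is not in $\mathbb F_l$ (an element of $S\cap\mathbb F_l$ has $z^2=49$), and $z_1^{l^2}=z_1$. So $z_1$ and $z_1^l=49/z_1$, which is ss as well, are the roots of an irreducible $z^2+(13-t)z+49$ with $t\in\mathbb F_l^*$. Hence $A_l=\frac12|S\setminus(Z\cup\{\pm7\})|$. As in Step 3 of Proposition 9, this is $\frac12|S|-\varepsilon_7-\varepsilon_3$, and $|S|=\frac12T=\frac12\Sigma_{7l}$.

**The number $R_l$ of ss $z\in\mathbb F_l$ is $\varepsilon_7\Sigma_l$.** This is the count by Frobenius alone, needed for (c) and (d). For ss $E$ let $N(E,C)=\{\nu\in\mathrm{End}(E):\deg\nu=l,\ \nu(C)=C\}$. By (ii) each such $\nu$ is $\epsilon F$ with $\epsilon:E^{(l)}\to E$ an isomorphism, and then $\epsilon(C^{(l)})=C$. Conversely an isomorphism $\epsilon:(E^{(l)},C^{(l)})\to(E,C)$ gives $\epsilon F\in N(E,C)$. So $N(E,C)\neq\emptyset$ iff $(E^{(l)},C^{(l)})\cong(E,C)$ iff $z(E,C)\in\mathbb F_l$.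

In that case $z(E,C)\notin Z$ by Lemma 5, so $U=\{\pm1\}$. Two elements $\nu,\nu'$ of $N(E,C)$ satisfy $\nu'=\alpha\nu$ with $\alpha\in\mathrm{Aut}(E)$, and $\alpha C=\alpha\nu(C)=\nu'(C)=C$. So $N(E,C)=\{\pm\nu\}$. By (ii), $\nu^2$, of degree $l^2$, equals $lu$ with $u\in\mathrm{Aut}(E)$. From $\nu^2C=C$ and $lC=C$ we get $uC=C$, so $u=\pm1$, and $u=-1$ by (iv). As $U=\{\pm1\}$ acts trivially by conjugation, $(E,C,\nu)\not\cong(E,C,-\nu)$. Conversely, $\nu^2=-l$ implies $\deg\nu=l$, and $\nu$ is bijective on $E[7]$. So $2R_l$ is the number of isomorphism classes of triples $(E,\nu,C)$ with $\nu^2=-l$ and $C$ a $\nu$-stable line in $E[7]$.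

By Proposition 11 with $m=l$ there are $\Sigma_l$ classes of $(E,\nu)$, all with $E$ ss. The automorphisms of $(E,\nu)$ commute with $\nu$, so they are units of an order in $\mathbb Q(\sqrt{-l})$, i.e. $\pm1$, and act trivially on lines. On $E[7]$, $\nu$ has characteristic polynomial $X^2+l$, which is separable mod $7$, so the number of $\nu$-stable lines is the number of its roots in $\mathbb F_7$, namely $1+\left(\tfrac{-l}7\right)=1-\left(\tfrac l7\right)=2\varepsilon_7$. Hence $2R_l=2\varepsilon_7\Sigma_l$.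

**Proof of (c).** By (a) the roots of $\hat H_{7,l}$ are simple and are exactly the ss $a$, so we sort them by $z(a)$, using Lemma 8. An ss $z\in\mathbb F_l$ is not in $Z$ by Lemma 5, and its fiber is one Frobenius orbit, giving exactly one irreducible factor, the cubic $q(x)-z(x^2-x)$. So $N_3=R_l=\varepsilon_7\Sigma_l$. An ss $z\notin\mathbb F_l$ with $z\notin Z$ gives, together with $z^l$, one irreducible sextic. The $a$ with $z(a)\in Z$ are the roots of $x^2-x+1$; they are ss iff $\varepsilon_3=1$, and in that case $-3$ is a nonsquare mod $l$, so $x^2-x+1$ is irreducible. Degrees add up to $2(l-1)$, which gives the number of sextics. Finally $N_6=\frac12|S\setminus(Z\cup\{\pm7\})|=A_l$ by Proposition 9 and the proof of (b).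

**Proof of (d).** By Lemma 8, $a^{l^2}=a$ for all ss $a$, so all irreducible factors have degree at most $2$. If $z(a)\in\mathbb F_l$, then $z(a)\notin Z$, and Frobenius acts on the $3$-point fiber commuting with the transitive action of $\langle\sigma\rangle$. So it acts as a power of $\sigma$. Its square is trivial, so it is trivial and $a\in\mathbb F_l$. If $z(a)\notin\mathbb F_l$, then $a\notin\mathbb F_l$. So there are exactly $3R_l=3\varepsilon_7\Sigma_l$ linear factors and, by (a), the stated number of quadratics.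

Suppose $t\in\mathbb F_l$ and $f_7(x,t)\mid\hat H_{7,l}$ is a product of three distinct irreducible quadratics. Then $t\neq0$, as $f_7(x,0)=(x^2-x+1)^3$. Its roots are ss and not in $\mathbb F_l$, so $z_1,z_2\notin\mathbb F_l$ by the preceding paragraph. So $z^2+(13-t)z+49$ is irreducible with ss roots, and $t$ is counted by $A_l$. Conversely, let $t$ be counted by $A_l$. Then $z_1\neq z_2$ are ss, not in $\mathbb F_l$, and not in $Z$ since $t\ne0$. By (2), $f_7(x,t)$ has six distinct ss roots, none in $\mathbb F_l$. So it divides $\hat H_{7,l}$ and is a product of three distinct irreducible quadratics. $\blacksquare$
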